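# Clique first or independent set first: two toppling orders on the complete split graph

## 1. One clique vertex: the graph $S_{1,d}$

We work with the sandpile model on a finite connected graph that has a distinguished vertex $s$, the sink.

**Definition (sandpile).** A *configuration* is a map $c$ from the non-sink vertices to $\mathbb{Z}_{\ge 0}$; $c(v)$ is the *height* of $v$. A non-sink vertex $v$ is *unstable* if $c(v)\ge\deg(v)$, and $c$ is *stable* if no non-sink vertex is unstable. *Toppling* a vertex $v$ (the sink included) lowers its height by $\deg(v)$ and raises the height of each neighbor by $1$. *Stabilizing* means toppling unstable non-sink vertices until none is left. A stable configuration is *recurrent* if it can be reached from every configuration by adding grains and toppling. The *level* of $c$ is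
$$\mathrm{level}(c)=\sum_{v\ne s}c(v)-|E|+\deg(s).$$

Two textbook facts are used throughout. First, in a stabilization the number of times each vertex topples does not depend on the order of the topplings. Second, **Dhar's burning criterion**: a stable $c$ is recurrent if and only if, after toppling the sink once and then stabilizing, every non-sink vertex topples exactly once. We may therefore forget the definition of "recurrent" and use the criterion.

Now take a small family of graphs. The graph $S_{1,d}$ has the sink $s$, one further vertex $c_1$ joined to $s$, and $d$ pairwise non-adjacent vertices $i_1,\dots,i_d$, each joined to both $s$ and $c_1$. So $\deg(c_1)=\deg(s)=d+1$, $\deg(i_j)=2$, $|E|=2d+1$. Put $K=\{c_1\}$ and $I=\{i_1,\dots,i_d\}$.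

Topple the sink of a recurrent configuration once, and then let the avalanche run in rounds numbered $0,1,2,\dots$. In the **CTI** order (clique, then independent set), each round first topples all unstable vertices of $K$ simultaneously and then, with the updated heights, all unstable vertices of $I$. In the **ITC** order, each round treats $I$ first and $K$ second. Charge each vertex the number of the round in which it topples, and let $\mathrm{wtopple}_{CTI}(c)$, $\mathrm{wtopple}_{ITC}(c)$ be the total charge. We count configurations up to permutations of $I$, with weight $q^{\mathrm{level}}t^{\mathrm{wtopple}}$. Does the order matter?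

**Proposition 1.** On $S_{1,d}$ both orders give the same generating function, namely
$$\sum_{j=0}^{d}t^{\,d-j}\,(1+q+\dots+q^{j})=\sum_{\alpha,\beta\ge0,\ \alpha+\beta\le d}q^{\alpha}t^{\beta}.\tag{1}$$

*Proof.* Up to permutations of $I$, a stable configuration is a pair $(h,j)$: $c_1$ has height $h\in\{0,\dots,d\}$, exactly $j$ vertices of $I$ have height $1$, and the other $d-j$ have height $0$. Its level is $h+j-(2d+1)+(d+1)=h+j-d$. After the sink topples, $c_1$ has height $h+1$ and the vertices of $I$ have heights $2$ ($j$ of them) or $1$.

*ITC.* In round $0$ the $j$ vertices of height $2$ topple, and $c_1$ rises to $h+1+j$. If $h+j<d$, then $c_1$ is stable, the other vertices of $I$ have height $1$, and everything stops; $c_1$ never topples, so $c$ is not recurrent. If $h+j\ge d$, then $c_1$ topples in round $0$, and the remaining $d-j$ vertices of $I$ reach height $2$ and topple in round $1$. So $(h,j)$ is recurrent exactly when $h+j\ge d$, and then $\mathrm{wtopple}_{ITC}=d-j$. For fixed $j$ the level $h+j-d$ runs over $0,\dots,j$. This gives the left side of (1), and the right side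 is the same sum with $\beta=d-j$.

*CTI.* Let $h+j\ge d$. If $h=d$, then $c_1$ topples at once, all of $I$ reaches height at least $2$ and topples in round $0$, and $\mathrm{wtopple}_{CTI}=0$. If $h<d$, then $j\ge 1$; in round $0$ only the $j$ vertices of height $2$ topple, and in round $1$ first $c_1$ and then the other $d-j$ vertices of $I$ topple. So $\mathrm{wtopple}_{CTI}=d-j+1$.

*Comparison.* Send $(h,j)$ to $(h+1,j-1)$ if $h<d$, and to $(j,d)$ if $h=d$. The first rule hits every recurrent $(h',j')$ with $j'\le d-1$ exactly once (there $h'\ge d-j'\ge1$), and the second hits every $(h',d)$ exactly once. So this is a bijection of the recurrent pairs. It preserves the level: $h+j-d$ is unchanged in the first case, and $d+j-d=j+d-d$ in the second. It turns $\mathrm{wtopple}_{CTI}$ into $\mathrm{wtopple}_{ITC}$: $d-j+1=d-(j-1)$ in the first case, and $0=d-d$ in the second. $\square$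

In both orders the avalanche is over after round $1$, because the single vertex $c_1$ can give only one push. What changes when the clique has $n\ge2$ vertices? They may topple in many different rounds, each wave feeding the next one, and a shift of two parameters is no longer available. That is the general problem.

## 2. The complete split graph $S_{n,d}$ and the statement

**Definition (complete split graph).** For integers $n\ge1$, $d\ge0$, the graph $S_{n,d}$ has vertex set $K\cup\{s\}\cup I$ with $K=\{c_1,\dots,c_n\}$, $I=\{i_1,\dots,i_d\}$. The set $K\cup\{s\}$ is a clique on $n+1$ vertices, $I$ is an independent set, and every vertex of $I$ is joined by exactly one edge to every vertex of $K\cup\{s\}$. Thus $\deg(c_j)=\deg(s)=n+d$ and $\deg(i_j)=n+1$.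

**Definition (sorted recurrent configuration).** This is an orbit of recurrent configurations under permutations of $K$ and permutations of $I$; equivalently, a recurrent configuration whose heights increase weakly along $c_1,\dots,c_n$ and along $i_1,\dots,i_d$. All our statistics are constant on orbits.

**Definition (CTI and ITC toppling).** Start from a recurrent $c$ and topple the sink once. Then perform iterations $0,1,2,\dots$. In CTI, an iteration first topples simultaneously all currently unstable vertices of $K$ and then, with the updated heights, simultaneously all currently unstable vertices of $I$. In ITC the two steps are exchanged. Stop when every non-sink vertex has toppled. For $X\in\{CTI,ITC\}$ put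
$$\mathrm{wtopple}_X(c)=\sum_{i\ge0}i\cdot(\text{number of non-sink vertices toppled in iteration }i),\qquad \mathfrak F^{X}_{n,d}(q,t)=\sum_cq^{\mathrm{level}(c)}t^{\mathrm{wtopple}_X(c)},$$
where $c$ runs over the sorted recurrent configurations on $S_{n,d}$.

*Example.* In $S_{2,1}$ all degrees are $3$ and $|E|=6$. Take heights $0,2$ on $c_1,c_2$ and $1$ on $i_1$; the level is $3-6+3=0$. After the sink topples the heights are $1,3$ and $2$. In CTI, iteration $0$ topples $c_2$, giving $2,0$ and $3$, and then $i_1$, giving $3,1$ and $0$; iteration $1$ topples $c_1$. So $\mathrm{wtopple}_{CTI}=1$. In ITC, iteration $0$ topples nothing in $I$ and then $c_2$; iteration $1$ topples $i_1$ and then $c_1$. So $\mathrm{wtopple}_{ITC}=2$.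

The question is taken from Henri Derycke, Mark Dukes, Yvan Le Borgne, "The sandpile model on the complete split graph: $q,t$-Schröder polynomials, sawtooth polyominoes, and a cycle lemma", arXiv:2402.15372 (2024). It is known that $\mathfrak F^{ITC}_{n,d}(q,t)$ equals the $q,t$-Schröder polynomial of Egge, Haglund, Killpatrick and Kremer, and in particular that it is symmetric in $q$ and $t$. Prove or disprove: $\mathfrak F^{CTI}_{n,d}=\mathfrak F^{ITC}_{n,d}$ for all $n\ge 1$, $d\ge 0$. The answer is that the equality is true, in a refined form.

**Theorem 2.** For all $n\ge1$, $d\ge0$ and every sequence $m=(m_0,m_1,\dots)$ of nonnegative integers, the sum of $q^{\mathrm{level}(c)}$ over the sorted recurrent $c$ on $S_{n,d}$ for which exactly $m_k$ vertices topple in iteration $k$ (for all $k$) is the same for CTI and for ITC. Consequently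
$$\mathfrak F^{CTI}_{n,d}(q,t)=\mathfrak F^{ITC}_{n,d}(q,t)\qquad\text{for all }n\ge1,\ d\ge0.$$

The second assertion follows from the first by multiplying by $t^{\sum_kkm_k}$ and summing over $m$. By the known fact just quoted, $\mathfrak F^{CTI}_{n,d}$ is then also the $q,t$-Schröder polynomial and is symmetric in $q$ and $t$. Section 8 also gives an explicit common formula, and Section 9 extends the refined statement to joins of any number of cliques and independent sets.

## 3. The triangle: which profiles can agree

Before computing, we ask what can be hoped for. The graph $S_{1,1}$ is a triangle. By the proof of Proposition 1 its recurrent configurations, written as (height of $c_1$, height of $i_1$), are $(1,1)$, $(0,1)$, $(1,0)$, with levels $1,0,0$.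

Equality configuration by configuration fails: $(0,1)$ has $\mathrm{wtopple}_{CTI}=1$, since $i_1$ topples in iteration $0$ and $c_1$ in iteration $1$, but $\mathrm{wtopple}_{ITC}=0$. For $(1,0)$ the values are $0$ and $1$.

The next natural attempt records how many clique vertices and how many independent vertices topple in each iteration, say $a_k$ and $b_k$, and compares the configurations with the same $(a_k),(b_k)$. This fails too. In CTI the configuration $(0,1)$ has $b_0=1$, $a_1=1$. In ITC this pair of profiles does not occur: once $i_1$ has toppled in iteration $0$, the vertex $c_1$ has received two grains, which is its degree, so it topples in iteration $0$ as well. So we may keep fixed at most the totals $m_k=a_k+b_k$, and that is what Theorem 2 does.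

## 4. Multisets and $q$-binomials

Let $[N]!=\prod_{i=1}^N\frac{1-q^i}{1-q}$. For $N\ge0$ let $\binom Nk_q=\frac{[N]!}{[k]!\,[N-k]!}$ if $0\le k\le N$, and $\binom Nk_q=0$ otherwise. Let $(x)_m=\prod_{i=0}^{m-1}(1-xq^i)$, so that $(-z)_m=\prod_{i=0}^{m-1}(1+zq^i)$ and
$$(-z)_{m}=(-z)_r\,(-zq^r)_{m-r}\quad(0\le r\le m).$$

**Definition.** For $r,s\ge0$ let $\langle r;s\rangle=\sum q^{\text{sum of the elements}}$, summed over all multisets of size $r$ with elements in $\{0,\dots,s-1\}$.

For example, $\langle2;2\rangle=1+q+q^2$, from the multisets $\{0,0\},\{0,1\},\{1,1\}$. The textbook formula is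
$$\langle r;s\rangle=\binom{r+s-1}{r}_q\quad\text{if }r+s\ge1,\qquad\langle0;0\rangle=1.$$
In particular $\langle r;0\rangle=1$ if $r=0$ and $\langle r;0\rangle=0$ if $r\geq 1$, and $\langle r;1\rangle=1$.

We use the $q$-binomial theorem
$$\sum_az^aq^{\binom a2}\binom ma_q=(-z)_m\tag{2}$$
and the $q$-Vandermonde identity, for $M,N\ge0$,
$$\binom{M+N}k_q=\sum_rq^{r(N-k+r)}\binom Mr_q\binom N{k-r}_q.\tag{3}$$
To recover (3), compare the coefficients of $z^k$ in $(-z)_{M+N}=(-z)_N(-zq^N)_M$. By (2) this reads $q^{\binom k2}\binom{M+N}k_q=\sum_rq^{Nr+\binom r2+\binom{k-r}2}\binom Mr_q\binom N{k-r}_q$; then use $\binom k2=\binom r2+\binom{k-r}2+r(k-r)$.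

Finally, for $a,b,s\ge0$,
$$\langle b;s\rangle\,\langle a;s+b\rangle=\binom{a+b}a_q\langle a+b;s\rangle.\tag{4}$$
For $s\ge1$ the left side is $\frac{[b+s-1]!}{[b]!\,[s-1]!}\cdot\frac{[a+b+s-1]!}{[a]!\,[s+b-1]!}=\frac{[a+b+s-1]!}{[a]!\,[b]!\,[s-1]!}$, and the right side is $\frac{[a+b]!}{[a]!\,[b]!}\cdot\frac{[a+b+s-1]!}{[a+b]!\,[s-1]!}$, the same. For $s=0$ the left side vanishes unless $b=0$, and then it is $\langle a;0\rangle$; so both sides are $1$ if $a=b=0$ and $0$ otherwise.

## 5. Recurrent configurations as families of multisets

We now turn the avalanche into a product formula. It costs nothing to do this for more general graphs, which Section 9 needs.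

Let $G$ have vertex set $\{s\}\sqcup V_1\sqcup\dots\sqcup V_r$ with $|V_j|=N_j$ and $N=\sum_jN_j$. The sink is joined to all other vertices, any two vertices in different $V_i,V_j$ are joined, and each $V_j$ is a clique ($\epsilon_j=1$) or an independent set ($\epsilon_j=0$). A vertex of $V_j$ has degree $D_j=1+\sum_{i\ne j}N_i+\epsilon_j(N_j-1)$, and $\deg(s)=N$. Iteration $k=0,1,\dots$ consists of steps $(1,k),(2,k),\dots,(r,k)$ in this order; step $(j,k)$ topples simultaneously all currently unstable vertices of $V_j$. "Sorted" means modulo permutations inside each $V_j$. Then $S_{n,d}$ with CTI is the case $r=2$, $V_1=K$ (clique), $V_2=I$ (independent); ITC is $V_1=I$, $V_2=K$.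

For an array $x=(x^j_k)_{1\le j\le r,\,k\ge0}$ of nonnegative integers, with the convention $x^j_{-1}=0$, put
$$\ell^j_k=\delta_{k,0}+\sum_{i<j}x^i_k+\sum_{i>j}x^i_{k-1}+\epsilon_jx^j_{k-1}.\tag{5}$$
If $x^j_k$ is the number of vertices toppled at step $(j,k)$, then $\ell^j_k$ is the number of grains that a not yet toppled vertex of $V_j$ receives between its steps $(j,k-1)$ and $(j,k)$ (for $k=0$: before step $(j,0)$, the grain from the sink included).

**Proposition 3.** With formal variables $T_0,T_1,\dots$,
$$\sum_cq^{\mathrm{level}(c)}\prod_kT_k^{\#\{\text{vertices toppled in iteration }k\}}=\sum_x\ \prod_kT_k^{\sum_jx^j_k}\ \prod_{j,k}q^{\epsilon_j\binom{x^j_k}2}\langle x^j_k;\ell^j_k\rangle,\tag{6}$$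
where $c$ runs over the sorted recurrent configurations and $x$ over the arrays with $\sum_kx^j_k=N_j$ for all $j$. If some term on the right is nonzero, then the iterations $k$ with $\sum_jx^j_k>0$ form an initial segment of $0,1,2,\dots$; so the right side has only finitely many nonzero terms.

**Step 1: the iterations carry out the stabilization, and nobody topples twice.** Let $c$ be stable and topple $s$ once. Suppose that before some step every non-sink vertex has toppled at most once. A vertex $v$ that has already toppled has lost $\deg(v)$ grains and received at most one grain from each neighbor, so its height is at most $c(v)-\deg(v)+\deg(v)=c(v)<\deg(v)$, and it is stable. Hence the step topples only vertices that have not toppled before, and the supposition holds again after it. Simultaneous toppling is a legal sequence of topplings, because an unstable vertex stays unstable when other vertices topple. If an entire iteration topples nothing, then the heights did not change during it and no $V_j$ contains an unstable vertex, so the configuration is stable. This happens eventually, since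 there are only finitely many vertices. So the process performs a stabilization, and by the independence of order and Dhar's criterion, $c$ is recurrent if and only if the process topples every non-sink vertex.

**Step 2: the height of a vertex determines its iteration.** Let $c$ be recurrent, let $x^j_k$ be the number of vertices toppled at step $(j,k)$, and put $S^j_k=\sum_{h\le k}\ell^j_h$, $S^j_{-1}=0$. By (5), $S^j_k$ is $1$ plus the number of non-sink neighbors, of any not yet toppled $v\in V_j$, that have toppled before step $(j,k)$. So the height of such a $v$ just before step $(j,k)$ is $c(v)+S^j_k$. It topples there if and only if $c(v)\ge D_j-S^j_k$. That it did not topple at step $(j,k-1)$ or earlier means $c(v)<D_j-S^j_{k-1}$, because $S^j_k$ increases weakly in $k$; for $k=0$ this upper bound is stability. Hence $v\in V_j$ topples at step $(j,k)$ if and only if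
$$c(v)\in J^j_k:=[\,D_j-S^j_k,\ D_j-S^j_{k-1}).$$
This interval contains exactly $\ell^j_k$ integers, and for fixed $j$ the intervals are disjoint. So $c$ has exactly $x^j_k$ vertices of $V_j$ with height in $J^j_k$, for all $j,k$.

**Step 3: every such choice of heights occurs.** Conversely, let $x$ be an array with $\sum_kx^j_k=N_j$, define $\ell^j_k$, $S^j_k$, $J^j_k$ from $x$, and choose heights so that exactly $x^j_k$ vertices of $V_j$ have height in $J^j_k$. We check that these are configurations. If $x^j_k>0$, then $\sum_{h<k}x^j_h\le N_j-x^j_k$, so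
$$S^j_k\le1+\sum_{i\ne j}N_i+\epsilon_j(N_j-x^j_k)\le D_j,$$
and $J^j_k\subset\mathbb Z_{\ge0}$. All heights are less than $D_j$, so $c$ is stable. By induction over the steps, step $(j,k)$ topples exactly the vertices of $V_j$ with height in $J^j_k$. Indeed, if this was true so far, then vertices with height in $J^j_h$, $h<k$, have toppled and are stable by Step 1; every other $v\in V_j$ has $c(v)<D_j-S^j_{k-1}$ and now has height $c(v)+S^j_k$, so it topples if and only if $c(v)\in J^j_k$. Since $\sum_kx^j_k=N_j$, all vertices topple, and $c$ is recurrent with profile $x$.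

Sorted recurrent configurations with profile $x$ therefore correspond bijectively to families of multisets, one of size $x^j_k$ from $J^j_k$ for each $(j,k)$.

**Step 4: the level.** If $v\in V_j$ topples at step $(j,k)$, put $u(v)=c(v)-(D_j-S^j_k)\in\{0,\dots,\ell^j_k-1\}$. Since $S^j_k-1$ is the number of non-sink neighbors of $v$ toppled at a strictly earlier step, summing over all $v$ gives
$$\sum_vu(v)=\sum_vc(v)-\sum_{v\ne s}(\deg(v)-1)+\#\{\text{edges avoiding }s\text{ whose ends topple at different steps}\}.$$
Now $\sum_{v\ne s}\deg(v)=2|E|-N$, so $\sum_{v\ne s}(\deg(v)-1)=2|E|-2N$. There are $|E|-N$ edges avoiding $s$, and those whose ends topple at the same step lie inside a clique $V_j$; there are $\sum_{j,k}\epsilon_j\binom{x^j_k}2$ of them. Hence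
$$\sum_vu(v)=\sum_vc(v)-|E|+N-\sum_{j,k}\epsilon_j\binom{x^j_k}2=\mathrm{level}(c)-\sum_{j,k}\epsilon_j\binom{x^j_k}2.$$
By Step 3 the numbers $u(v)$ form arbitrary multisets of size $x^j_k$ from $\{0,\dots,\ell^j_k-1\}$. Summing $q^{\mathrm{level}(c)}$ over them gives (6).

**Step 5: no gaps.** Suppose that $x^j_k=0$ for all $j$, for some $k\ge0$, and that the term of $x$ is nonzero. Then $\ell^1_{k+1}=0$ by (5), and $\langle x^1_{k+1};0\rangle\ne0$ forces $x^1_{k+1}=0$. Then $\ell^2_{k+1}=x^1_{k+1}=0$, so $x^2_{k+1}=0$; going on through $j$, iteration $k+1$ is empty, and so are all later ones. So a nonzero term has $x^j_k=0$ for all $k\ge N$, and there are only finitely many such arrays. $\square$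

*Example.* For the configuration on $S_{2,1}$ in Section 2 under CTI, $a_0=a_1=1$ and $b_0=1$. For $K$ we get $\ell_0=1$, $\ell_1=2$ and intervals $\{2\}$, $\{0,1\}$; for $I$ we get $\ell_0=2$ and the interval $\{1,2\}$. The heights $2$, $0$ and $1$ lie in them with $u=0$ each, and the level is $0$.

## 6. Two products for a fixed profile

Apply Proposition 3 to $S_{n,d}$. Let $a_k,b_k$ be the numbers of $K$- and $I$-vertices toppled in iteration $k$, and $m_k=a_k+b_k$. A profile $m$ that is not of the form $m_0,\dots,m_l\ge1$, $m_k=0$ for $k>l$, with $m_0+\dots+m_l=n+d$, gives the sum $0$ in both orders. So fix a composition $m=(m_0,\dots,m_l)$, and write $(m_0,\dots,m_l)\models n+d$. We let $z$ mark $\sum_ka_k=n$: let $C_m(z)$ and $I_m(z)$ be the sums of $z^{\sum a_k}q^{\mathrm{level}}$ over all splittings $m_k=a_k+b_k$, for CTI and ITC respectively. The coefficient of $z^n$ is the sum in Theorem 2, so we have to prove $C_m(z)=I_m(z)$.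

**CTI.** Here $V_1=K$, $V_2=I$. For $K$, (5) gives $\ell_0=1$ and $\ell_k=a_{k-1}+b_{k-1}=m_{k-1}$ for $k\ge1$. For $I$ it gives $\ell_0=1+a_0$ and $\ell_k=a_k$ for $k\ge1$. The factor for $k=0$ contains $\langle a_0;1\rangle\langle b_0;a_0+1\rangle=\binom{m_0}{a_0}_q$. The factor for $k\geq 1$ involves only $a_k$ and the fixed numbers $m_{k-1},m_k$. So the sum over the splittings factors:
$$C_m(z)=\sum_{a_0}z^{a_0}q^{\binom{a_0}2}\binom{m_0}{a_0}_q\cdot\prod_{k=1}^l\ \sum_{a_k}z^{a_k}q^{\binom{a_k}2}\langle a_k;m_{k-1}\rangle\langle m_k-a_k;a_k\rangle=(-z)_{m_0}\prod_{k=1}^lG_0(m_{k-1},m_k),\tag{7}$$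
where $G_0(m,p)=\sum_{a=0}^pz^aq^{\binom a2}\langle a;m\rangle\langle p-a;a\rangle$.

**ITC.** Here $V_1=I$, $V_2=K$. For $I$: $\ell_0=1$ and $\ell_k=a_{k-1}$ for $k\ge1$. For $K$: $\ell_0=1+b_0$ and $\ell_k=b_k+a_{k-1}$ for $k\ge1$. The factor for $k=0$ contains $\langle b_0;1\rangle\langle a_0;1+b_0\rangle=\binom{m_0}{a_0}_q$. For $k\ge1$, identity (4) gives $\langle b_k;a_{k-1}\rangle\langle a_k;a_{k-1}+b_k\rangle=\binom{m_k}{a_k}_q\langle m_k;a_{k-1}\rangle$. Neighboring iterations are coupled through $a_{k-1}$, but collecting all factors that contain a given $a_{k-1}$ ($1\le k\le l$), and those that contain $a_l$, again factors the sum: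
$$I_m(z)=\sum_{a_0,\dots,a_l}\ \prod_{k=0}^lz^{a_k}q^{\binom{a_k}2}\binom{m_k}{a_k}_q\prod_{k=1}^l\langle m_k;a_{k-1}\rangle=\Big(\prod_{k=1}^lF_0(m_{k-1},m_k)\Big)(-z)_{m_l},\tag{8}$$
where $F_0(m,p)=\sum_{a=0}^mz^aq^{\binom a2}\binom ma_q\langle p;a\rangle$.

The first hope is $G_0=F_0$, factor by factor. Compute:
$$G_0(1,2)=z+qz^2=z(1+qz),\qquad F_0(1,2)=z;$$
$$G_0(2,1)=z(1+q),\qquad F_0(2,1)=z(1+q)+z^2q(1+q)=z(1+q)(1+qz).$$
So the factors differ, and they have to: the remaining factors $(-z)_{m_0}$ in (7) and $(-z)_{m_l}$ in (8) differ too. The examples also show how. In both,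
$$\frac{G_0(m,p)}{F_0(m,p)}=\frac{(-z)_p}{(-z)_m},$$
with value $1+qz$ for $(1,2)$ and $\frac1{1+qz}$ for $(2,1)$. If this ratio is right in general, then in the product over $k$ everything cancels except $(-z)_{m_l}/(-z)_{m_0}$, and this exactly exchanges the two remaining factors.

## 7. The ratio of $G_e$ and $F_e$

We prove the ratio with an extra parameter $e\ge0$, which costs nothing and is needed in Section 9. For $e,m,p\ge0$ put
$$G_e(m,p)=\sum_{a=0}^pz^aq^{\binom a2}\langle a;m+e\rangle\langle p-a;a+e\rangle,\qquad F_e(m,p)=\sum_{a=0}^mz^aq^{\binom a2}\binom ma_q\langle p;a+e\rangle.$$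

**Lemma 4.** For all $e,m,p\ge0$,
$$(-z)_m\,G_e(m,p)=(-z)_p\,F_e(m,p).\tag{9}$$
For $p\ge1$, both $F_e(m,p)/(-z)_m$ and $G_e(m,p)/(-z)_p$ equal
$$H_e(m,p)=\sum_{r\ge0}\frac{q^{r(r+e-1)+\binom r2}z^r}{(-z)_r}\binom mr_q\binom{p+e-1}{p-r}_q.\tag{10}$$

Division is meant in power series in $z$: each $(-z)_r$ has constant term $1$. The plan is to expand one factor of each summand by $q$-Vandermonde with a new index $r$, and then to do the sum over $a$ by the $q$-binomial theorem. In $F_e$ this sum will run over a $q$-binomial with top $m-r$ and produce $(-z)_m$; in $G_e$ the top will be $p-r$ and produce $(-z)_p$. What is left over is the same.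

**Step 1: the case $p=0$.** Here $G_e(m,0)=\langle0;m+e\rangle\langle0;e\rangle=1$ and $F_e(m,0)=\sum_az^aq^{\binom a2}\binom ma_q=(-z)_m$ by (2). So (9) holds. From now on $p\ge1$.

**Step 2: $F_e(m,p)=(-z)_mH_e(m,p)$.** Since $p\ge1$, we have $\langle p;a+e\rangle=\binom{p+a+e-1}p_q$. Apply (3) with $M=a$, $N=p+e-1\ge0$, $k=p$; the exponent is $r(N-k+r)=r(r+e-1)$:
$$\langle p;a+e\rangle=\sum_rq^{r(r+e-1)}\binom ar_q\binom{p+e-1}{p-r}_q.$$
For $r\le m$ we use $\binom ma_q\binom ar_q=\binom mr_q\binom{m-r}{a-r}_q$, write $a=r+j$, and use $\binom{r+j}2=\binom r2+\binom j2+rj$: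
$$\sum_az^aq^{\binom a2}\binom ma_q\binom ar_q=\binom mr_qz^rq^{\binom r2}\sum_j(zq^r)^jq^{\binom j2}\binom{m-r}j_q=\binom mr_qz^rq^{\binom r2}(-zq^r)_{m-r}=\binom mr_qz^rq^{\binom r2}\frac{(-z)_m}{(-z)_r}.$$
For $r>m$ both ends are $0$. Multiply by $q^{r(r+e-1)}\binom{p+e-1}{p-r}_q$ and sum over $r$.

**Step 3: rewriting the summand of $G_e$.** We show that for $0\le a\le p$
$$\langle a;m+e\rangle\langle p-a;a+e\rangle=\sum_{0\le r\le a}q^{r(r+e-1)}\binom mr_q\binom{p+e-1}{p-r}_q\binom{p-r}{a-r}_q.$$
Since $(p-a)+(a+e)=p+e\ge1$, we have $\langle p-a;a+e\rangle=\binom{p+e-1}{p-a}_q$ in all cases.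

Let first $a+e\ge1$. Then (3) with $M=m$, $N=a+e-1\ge0$, $k=a$ (exponent $r(N-k+r)=r(r+e-1)$) gives
$$\langle a;m+e\rangle=\binom{m+a+e-1}a_q=\sum_{r\le a}q^{r(r+e-1)}\binom mr_q\binom{a+e-1}{a-r}_q.$$
So it is enough that, for $0\le r\le a\le p$,
$$\binom{p+e-1}{p-a}_q\binom{a+e-1}{a-r}_q=\binom{p+e-1}{p-r}_q\binom{p-r}{a-r}_q.$$
If $e+r\ge1$, the left side is $\frac{[p+e-1]!}{[p-a]!\,[a+e-1]!}\cdot\frac{[a+e-1]!}{[a-r]!\,[e+r-1]!}$ and the right side is $\frac{[p+e-1]!}{[p-r]!\,[e+r-1]!}\cdot\frac{[p-r]!}{[a-r]!\,[p-a]!}$; both equal $\frac{[p+e-1]!}{[p-a]!\,[a-r]!\,[e+r-1]!}$. If $e=r=0$, then $a\ge1$, and both sides are $0$, since $\binom{a-1}a_q=0$ and $\binom{p-1}p_q=0$.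

Let now $a=e=0$. The left side of the claim contains $\langle p;0\rangle=0$. On the right only $r=0$ occurs, and it contains $\binom{p-1}p_q=0$. So the claim holds in this case too.

**Step 4: $G_e(m,p)=(-z)_pH_e(m,p)$.** Insert Step 3 into the definition and sum over $a$ first:
$$G_e(m,p)=\sum_rq^{r(r+e-1)}\binom mr_q\binom{p+e-1}{p-r}_q\ \sum_{a=r}^pz^aq^{\binom a2}\binom{p-r}{a-r}_q.$$
Only $r\le p$ matters, because otherwise $p-r<0$ and $\binom{p+e-1}{p-r}_q=0$. As in Step 2, with $a=r+j$, the inner sum is $z^rq^{\binom r2}(-zq^r)_{p-r}=z^rq^{\binom r2}\frac{(-z)_p}{(-z)_r}$. This gives $(-z)_pH_e(m,p)$.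

Steps 2 and 4 give (9) for $p\ge1$. $\square$

*Check.* For $e=0$, $(m,p)=(1,2)$ only $r=1$ contributes to (10), and $H_0(1,2)=\frac z{1+z}$. Then $(-z)_2H_0=z(1+qz)$ and $(-z)_1H_0=z$, as computed in Section 6.

## 8. Telescoping: proof of Theorem 2, and an explicit formula

*Proof of Theorem 2.* By (7) and Lemma 4 with $e=0$,
$$C_m(z)=(-z)_{m_0}\prod_{k=1}^l\frac{(-z)_{m_k}}{(-z)_{m_{k-1}}}F_0(m_{k-1},m_k)=(-z)_{m_l}\prod_{k=1}^lF_0(m_{k-1},m_k)=I_m(z),$$
the last equality being (8). The coefficient of $z^n$ gives the first assertion of Theorem 2; multiplying by $t^{\sum_kkm_k}$ and summing over all compositions $m$ of $n+d$ gives $\mathfrak F^{CTI}_{n,d}=\mathfrak F^{ITC}_{n,d}$. $\square$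

**Corollary 5.** For all $n\ge1$, $d\ge0$,
$$\mathfrak F^{CTI}_{n,d}=\mathfrak F^{ITC}_{n,d}=[z^n]\sum_{(m_0,\dots,m_l)\,\models\,n+d}t^{\sum_kkm_k}\prod_{k=0}^l(-z)_{m_k}\prod_{k=1}^l\ \sum_{r\ge1}\frac{q^{3\binom r2}z^r}{(-z)_r}\binom{m_{k-1}}r_q\binom{m_k-1}{r-1}_q.\tag{11}$$

*Proof.* In (7) write $G_0(m_{k-1},m_k)=(-z)_{m_k}H_0(m_{k-1},m_k)$, which is allowed since $m_k\ge1$. In (10) with $e=0$ the exponent is $r(r-1)+\binom r2=3\binom r2$, and $\binom{m_k-1}{m_k-r}_q=\binom{m_k-1}{r-1}_q$ for $r\ge1$, while the term $r=0$ contains $\binom{m_k-1}{m_k}_q=0$. $\square$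

*Check with $n=1$.* Each of the $l$ inner sums in (11) is divisible by $z$, so only $l\le1$ contributes to $[z^1]$. The composition $(d+1)$ gives $[z](-z)_{d+1}=1+q+\dots+q^d$. The composition $(m_0,m_1)$ gives $t^{m_1}\binom{m_0}1_q=t^{d+1-m_0}(1+q+\dots+q^{m_0-1})$ for $1\le m_0\le d$. With $j=m_0-1$ the sum is the left side of (1).

## 9. Joins of several cliques and independent sets

**Theorem 6.** Let $G$ be any graph as in Section 5: a sink joined to everything, and any number of components, each a clique or an independent set, completely joined to each other. For a permutation $\sigma$ of the components, let each iteration topple the components in the order $\sigma$. Then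
$$\sum_{c\ \text{sorted recurrent}}q^{\mathrm{level}(c)}\prod_{k\ge0}T_k^{\#\{\text{vertices toppled in iteration }k\}}$$
does not depend on $\sigma$. In particular $\sum_cq^{\mathrm{level}(c)}t^{\mathrm{wtopple}_\sigma(c)}$ does not depend on $\sigma$, where $\mathrm{wtopple}_\sigma(c)$ is $\sum_k k$ times the number of vertices toppled in iteration $k$.

Theorem 2 is the case of one clique and one independent set. The second assertion follows from the first by $T_k\mapsto t^k$.

It is natural to swap two neighboring components at a time. If one is a clique and the other an independent set, the computation of Section 6 will go through with $e$ recording the other components. But take two independent sets, with $b_k$ and $b'_k$ vertices toppled in iteration $k$, where the other components contribute $e_k$ to each $\ell$. The factors are $\langle b_k;e_k+b'_{k-1}\rangle\langle b'_k;e_k+b_k\rangle$. To merge them by (4) one would need $e_k+b'_{k-1}+b_k$ in the second bracket, and the term $b'_{k-1}$ is missing. So the computation stops here. The way around is not to compute with equal types at all: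 we insert an auxiliary pair, a clique and an independent set with opposite marks, that cancels and can be moved past the others by mixed swaps alone.

**Words and their series.** A word $w$ consists of symbols $E(y)$ (a clique component whose vertices are marked by $y$) and $H(y)$ (an independent component whose vertices are marked by $y$). Let $Z(w)$ be the right side of (6) for the components in the order of $w$, without the constraint on the sizes, with each term multiplied by $\prod_jy_j^{\sum_kx^j_k}$. By the argument of Step 5 of Proposition 3, an array of total size $N$ with nonzero term has $x^j_k=0$ for $k\ge N$, so in each total degree in the $y_j$ only finitely many arrays contribute. Hence $Z(w)$ is a formal power series in the $y_j$ over $\mathbb Z[q,T_0,T_1,\dots]$, and we may identify marks or replace a mark by the negative of another one.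

For example, for the word $H(y)E(y')$ the part of degree $1$ comes from one vertex toppled in iteration $0$, with $\ell=1$, so it is $T_0(y+y')$. It vanishes for $y'=-y$; Step (b) shows that all higher terms vanish then as well.

For distinct marks, the coefficient of $\prod_jy_j^{N_j}$ in $Z(w)$ is, by (6), the generating function in Theorem 6 for component sizes $N_j$ toppled in the order of $w$. Since adjacent swaps generate all permutations, it suffices to show that $Z(w)$ does not change when two adjacent symbols are swapped.

**Step (a): $Z(u\,E(y)H(y')\,v)=Z(u\,H(y')E(y)\,v)$.** This is the swap of different types. Let the two symbols be in positions $j,j+1$. Fix all $x^i_k$ with $i\ne j,j+1$. Let $a_k,b_k$ be the numbers for the clique and for the independent set, and fix also $m_k=a_k+b_k$ (finitely many nonzero, $m_{-1}=0$). The $\ell^i_k$ of the other components involve the two symbols only through $m_{k-1}$ (if $i<j$) or $m_k$ (if $i>j+1$), and the powers of the $T_k$ involve them only through $m_k$. So only the factors of the two components, summed over all splittings, have to be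 compared. Put
$$e_k=\delta_{k,0}+\sum_{i<j}x^i_k+\sum_{i>j+1}x^i_{k-1},\qquad z=y/y'.$$
The marks contribute $\prod_ky^{a_k}y'^{\,b_k}=y'^{\sum_km_k}\prod_kz^{a_k}$, which is a monomial in $y,y'$ since $a_k\le m_k$.

In the order $EH$, (5) gives $\ell^E_k=e_k+b_{k-1}+a_{k-1}=e_k+m_{k-1}$ and $\ell^H_k=e_k+a_k$. The sum over splittings is $y'^{\sum_km_k}\prod_{k\ge0}G_{e_k}(m_{k-1},m_k)$.

In the order $HE$, (5) gives $\ell^H_k=e_k+a_{k-1}$ and $\ell^E_k=e_k+a_{k-1}+b_k$. By (4) with $s=e_k+a_{k-1}$, the factors of iteration $k$ are $z^{a_k}q^{\binom{a_k}2}\binom{m_k}{a_k}_q\langle m_k;e_k+a_{k-1}\rangle$. Collecting the factors that contain $a_{k-1}$, for all $k\ge0$ with $a_{-1}=m_{-1}=0$, the sum over splittings is $y'^{\sum_km_k}\prod_{k\ge0}F_{e_k}(m_{k-1},m_k)$.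

All but finitely many factors in these products are $1$, since $G_e(0,0)=F_e(0,0)=1$. By Lemma 4, for $L$ large enough that $m_L=0$ and all later factors are $1$,
$$\prod_{k=0}^LG_{e_k}(m_{k-1},m_k)=\frac{(-z)_{m_L}}{(-z)_{m_{-1}}}\prod_{k=0}^LF_{e_k}(m_{k-1},m_k)=\prod_{k=0}^LF_{e_k}(m_{k-1},m_k),$$
because $m_L=m_{-1}=0$. Summing over the fixed data gives the claim. (In each total degree only finitely many choices of the fixed data contribute: whether a total profile has a gap depends on the fixed data only, and profiles with a gap contribute $0$ in both orders.)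

**Step (b): $Z(u\,E(-y)H(y)\,v)=Z(u\,H(y)E(-y)\,v)=Z(uv)$.** This is the cancellation. The first equality is (a) with marks specialized. For the second, use the form found in (a) for the order $HE$, where now $z=(-y)/y=-1$ and the mark $y'$ is $y$; the $F_e$ are polynomials in $z$, so this is legitimate. If $m\ne0$, let $k_0$ be the last index with $m_{k_0}>0$. The factor for $k_0+1$ is
$$F_{e_{k_0+1}}(m_{k_0},0)=(-z)_{m_{k_0}}\Big|_{z=-1}=\prod_{i=0}^{m_{k_0}-1}(1-q^i)=0,$$
since the factor with $i=0$ is $0$. So only $m=0$ survives. Then $a_k=b_k=0$ for all $k$, the two components contribute the factor $1$, the $\ell^i_k$ of the others are those of the word $uv$, and the sum is $Z(uv)$.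

**Step (c): swapping equal types.** Insert a canceling pair by (b), move one symbol by (a), and cancel by (b). For two independent sets,
$$Z(u\,H(y')H(y)\,v)=Z(u\,H(y')H(y)E(-y')H(y')\,v)=Z(u\,H(y')E(-y')H(y)H(y')\,v)=Z(u\,H(y)H(y')\,v).$$
The first equality inserts $E(-y')H(y')$; the second swaps $H(y)E(-y')$, which are of different types; the third deletes $H(y')E(-y')$. For two cliques, use (b) with its $y$ replaced by $-y'$, so that $H(-y')E(y')$ and $E(y')H(-y')$ may be inserted or deleted:
$$Z(u\,E(y')E(y)\,v)=Z(u\,E(y')E(y)H(-y')E(y')\,v)=Z(u\,E(y')H(-y')E(y)E(y')\,v)=Z(u\,E(y)E(y')\,v).$$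

By (a) and (c), $Z(w)$ is unchanged under every swap of adjacent symbols, and Theorem 6 follows. $\blacksquare$
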